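# Lebesgue measure and the Hausdorff measures of the Aldous–Kendall metric

## 1. The unit ball around one fast road

Take the plane with speed limit $1$ everywhere, except on the horizontal axis, where the speed limit is $u>1$. Start at the origin. Which points can be reached in time at most $1$, and what area do they cover?

A traveler who ends at $z$ leaves the axis for the last time at some point $(p,0)$. Getting there takes at least $|p|/u$, because no speed exceeds $u$, and driving along the axis achieves this. The rest of the trip is off the axis at speed at most $1$, and a straight segment is best. So the points reached are those in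
$$\bigcup_{-1\le s\le 1}\overline B\big((us,0),\,1-|s|\big).$$
For $0\le s\le1$ we have $\overline B((us,0),1-s)=(1-s)\overline B(0,1)+s\,(u,0)$, so the part with $s\ge 0$ is the convex hull of the unit disc and the point $(u,0)$; the part with $s\le0$ is its mirror image. The tangents from $(u,0)$ to the unit circle have length $\sqrt{u^2-1}$ and touch it at polar angles $\pm\arccos(1/u)$. The right-hand side thus contributes a kite made of two right triangles, of total area $\sqrt{u^2-1}$, lying over the circular sector $|\theta|\le\arccos(1/u)$. The left-hand side contributes the same. The sectors that remain have total angle $2\pi-4\arccos(1/u)=4\arcsin(1/u)$. The area is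
$$2\sqrt{u^2-1}+2\arcsin(1/u).$$
At $u=1$ the formula returns $\pi$; at $u=2$ it is about $4.5$; at $u=10$ it is about $20.1$. The ball stretches to distance $u$, but its area is of order $u$ and not $u^2$: a fast road buys length, not width.

Now replace the uniform slow plane by a network of roads of all speeds, random and statistically self-similar, so that near every point, at every scale, there is a small chance of an unusually fast road. Each such road makes a ball of the travel-time metric unusually large in volume. The questions behind this lecture are how large these fluctuations of volume are, and whether one fixed gauge function can absorb them.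

## 2. Random roads and travel times

Fix $d\ge2$ and $\gamma>d$. Throughout,
$$\kappa=\gamma-1>1,\qquad a=\frac{\gamma-1}{\gamma-d}>1,\qquad D=ad=\frac{(\gamma-1)d}{\gamma-d},\qquad b=\gamma-d>0 .$$
"A.s." means outside a null set of the completed probability space, $|\cdot|$ is the Euclidean norm, $\overline B(x,r)$ is a closed Euclidean ball, and $\lambda$ is Lebesgue measure.

**Definition (measure on lines).** Let $\mathbb L$ be the space of unoriented lines in $\mathbb R^d$, and $\mu_d$ the non-zero, locally finite measure on $\mathbb L$ invariant under Euclidean isometries. It is unique up to a positive constant: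
$$\mu_d(\cdot)=\mathrm{const}\int_{S^{d-1}}\sigma(du)\int_{u^\perp}\mathbf 1\{y+\mathbb Ru\in\cdot\}\,dy .$$
Fix any normalization; changing it only rescales all speeds, hence all travel times, by a deterministic constant.

In the plane one may write a line as $\{x:x_1\cos\theta+x_2\sin\theta=p\}$ with $\theta\in[0,\pi)$, $p\in\mathbb R$, and take $\mu_2=d\theta\,dp$. The disc of radius $r$ about $0$ is hit exactly when $|p|\le r$, so the lines hitting it have measure $2\pi r$. In general the inner integral is over a $(d-1)$-dimensional space, so the image of $\mu_d$ under $\ell\mapsto r^{-1}\ell$ is $r^{d-1}\mu_d$, and with $\kappa_0:=\mu_d(\ell\text{ hits }\overline B(0,1))$,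
$$\mu_d(\ell\text{ hits }\overline B(x,r))=\kappa_0\,r^{d-1}.\tag{1}$$

**Definition (roads, travel times).** $\Pi$ is a Poisson point process on $\mathbb L\times(0,\infty)$ with intensity $\mu_d(d\ell)\otimes(\gamma-1)v^{-\gamma}dv$. A point $(\ell,v)$ is a road $\ell$ with speed limit $v$. Put $V(x)=\sup\{v:(\ell,v)\in\Pi,\ x\in\ell\}$ with $\sup\emptyset=0$. A $\Pi$-path is an absolutely continuous $\xi:[0,t_\xi]\to\mathbb R^d$ with $|\dot\xi(s)|\le V(\xi(s))$ for a.e. $s$, and $T(x,y)$ is the infimum of $t_\xi$ over $\Pi$-paths from $x$ to $y$.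

Since $\int_{v_0}^\infty(\gamma-1)v^{-\gamma}dv=v_0^{-\kappa}$, the number of roads of speed at least $v_0$ hitting $\overline B(x,r)$ is Poisson with mean $\kappa_0r^{d-1}v_0^{-\kappa}$. For example, a road of speed at least $u\ge1$ hits the unit ball with probability $1-\exp(-\kappa_0u^{-\kappa})$, which is of order $u^{-\kappa}$. A.s. only finitely many roads of speed at least $v_0>0$ hit a given bounded set. Letting $r\to0$ shows that a fixed point $x$ lies a.s. on no road at all, so $V(x)=0$ and it is not clear that one can leave $x$. That one can is part of a theorem of Kendall, which we take as known: a.s. $T$ is a metric on $\mathbb R^d$ and $(\mathbb R^d,T)$ is homeomorphic to Euclidean $\mathbb R^d$; in particular the two metrics have the same Borel sets. It is also known that a.s. $(\mathbb R^d,T)$ has Hausdorff dimension $D>d$, which confirms a conjecture of Kahn; the proof below does not use this second fact.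

**Scaling.** This step finds the typical volume of a small $T$-ball. The law of $T$ is translation invariant. Let $r>0$ and $q=r^{(d-1)/\kappa}$. The map $(\ell,v)\mapsto(r^{-1}\ell,q^{-1}v)$ multiplies the line part of the intensity by $r^{d-1}$ and the speed part by $q^{-\kappa}$, and $r^{d-1}q^{-\kappa}=1$. So the image $\Pi'$ of $\Pi$ has the law of $\Pi$. Its speed-limit function is $V'(x)=q^{-1}V(rx)$. Put
$$\tau=r/q=r^{1-(d-1)/\kappa}=r^{(\gamma-d)/(\gamma-1)}=r^{1/a}.$$
If $\xi$ is a $\Pi$-path and $\zeta(t)=r^{-1}\xi(\tau t)$, then $|\dot\zeta|=r^{-1}\tau|\dot\xi|\le r^{-1}\tau q\,V'(\zeta)=V'(\zeta)$, and conversely. Hence the travel time for $\Pi'$ is $r^{-1/a}T(rx,ry)$, and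
$$\big(T(rx,ry)\big)_{x,y}\overset d=\big(r^{1/a}T(x,y)\big)_{x,y}.\tag{2}$$
Write $\overline B_T(x,t)=\{y:T(x,y)\le t\}$. Taking $r=t^a$ and substituting $y=t^ay'$ in $\int\mathbf 1\{T(0,y)\le t\}\,dy$,
$$\lambda(\overline B_T(x,t))\overset d=t^DX,\qquad X:=\lambda(\overline B_T(0,1)),\tag{3}$$
and likewise for open balls.

## 3. Gauge functions and an integral test

**Definition (gauge, Hausdorff measure).** A gauge function is a nondecreasing $\varphi:[0,\infty)\to[0,\infty)$, right-continuous at $0$, with $\varphi(0)=0$ and $\varphi(t)>0$ for $t>0$. Its Hausdorff measure on $(\mathbb R^d,T)$ is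
$$\mathcal H^\varphi_T(A)=\lim_{\delta\to0^+}\inf\Big\{\sum_i\varphi(\mathrm{diam}_TU_i):(U_i)_{i\ge1}\text{ a countable cover of }A,\ \mathrm{diam}_TU_i\le\delta\Big\}.$$

For a deterministic model case, consider the metric $T_0(x,y)=|x-y|^{1/a}$, which satisfies (2) with equality. Here $\mathrm{diam}_{T_0}U=(\mathrm{diam}\,U)^{1/a}$, so for $\varphi(t)=t^D=t^{ad}$ the sums $\sum\varphi(\mathrm{diam}_{T_0}U_i)$ are the Euclidean sums $\sum(\mathrm{diam}\,U_i)^d$, and $\mathcal H^\varphi_{T_0}$ is a constant multiple of $\lambda$. Lebesgue measure *is* a Hausdorff measure for $T_0$.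

The random metric $T$ has the same scaling in law. Guillaume Blanc's "Fractal properties of Aldous-Kendall random metric", arXiv:2207.03349 (2022), is the source of the following problem: is there a deterministic gauge function $\varphi$ such that, a.s., $\lambda=c\,\mathcal H^\varphi_T$ on Borel sets for some $c\in(0,\infty)$?

A sensible first plan is to look for $\varphi$ such that, at $\lambda$-almost every $x$, the ratio $\lambda(\overline B_T(x,r))/\varphi(r)$ has a finite and positive upper limit as $r\to0$. By (3), the normalized volumes $2^{nD}\lambda(\overline B_T(x,2^{-n}))$, $n\ge1$, all have the law of $X$, and Section 1 suggests $P(X>m)\approx m^{-\kappa}$. Try the plan on a toy version in which these volumes are replaced by independent $X_n$ with $P(X_n>m)=\min(1,m^{-\kappa})$. Let $h_n>0$ be deterministic and $M>0$. Then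
$$\sum_nP(X_n>Mh_n)=\sum_n\min(1,M^{-\kappa}h_n^{-\kappa})$$
converges if and only if $\sum_nh_n^{-\kappa}$ does, *whatever $M$ is*. By the two Borel–Cantelli lemmas, $\limsup X_n/h_n$ is a.s. $0$ or a.s. $\infty$. No sequence $h_n$ gives a finite positive limit, and the plan fails in the toy. (With an exponential tail $P(X_n>m)=e^{-m}$ the choice $h_n=\log n$ gives $\sum_n n^{-M}$, which does depend on $M$, and $\limsup X_n/h_n=1$; so it is the power tail that matters.) The theorem says that the true metric behaves like the toy.

**Theorem 1.** Let $\varphi$ be a gauge function and $I(\varphi)=\int_0^1\big(t^D/\varphi(t)\big)^{\gamma-1}\frac{dt}{t}$.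

* (a) If $I(\varphi)=\infty$, then a.s. there is a Borel set $B$ with $\lambda(\mathbb R^d\setminus B)=0$ and $\mathcal H^\varphi_T(B)=0$.
* (b) If $I(\varphi)<\infty$, then a.s. $\mathcal H^\varphi_T(A)=\infty$ for every Borel set $A$ with $\lambda(A)>0$.

**Corollary 2.** The answer to the question is no. Let $\varphi$ be a gauge function. A.s., $\lambda=c\,\mathcal H^\varphi_T$ holds for no $c\in(0,\infty)$, even random.

*Proof from Theorem 1.* In case (a), $\lambda(B)=\infty$ but $c\,\mathcal H^\varphi_T(B)=0$. In case (b), $\lambda([0,1]^d)=1$ but $c\,\mathcal H^\varphi_T([0,1]^d)=\infty$. $\square$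

**Corollary 3.** Let $\varphi$ be a gauge function.

1. A.s. there is no Borel $f:\mathbb R^d\to[0,\infty)$ with $\lambda=f\cdot\mathcal H^\varphi_T$ on Borel sets, that is, $\lambda(A)=\int_Af\,d\mathcal H^\varphi_T$. In particular $\lambda$ is not the restriction of a multiple of $\mathcal H^\varphi_T$ to a Borel set.
2. A.s., for $\lambda$-a.e. $x$, $\limsup_{r\to0}\lambda(\overline B_T(x,r))/\varphi(r)$ equals $0$ if $I(\varphi)<\infty$ and $\infty$ if $I(\varphi)=\infty$. For $\varphi(t)=t^D(\log1/t)^\beta$ near $0$, the threshold is $\beta=1/(\gamma-1)$, with case (a) at the threshold.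
3. There are $0<c_1<c_2<\infty$ with $c_1m^{-(\gamma-1)}\le P(\lambda(\overline B_T(0,1))>m)\le c_2m^{-(\gamma-1)}$ for $m\ge1$.

No doubling or regularity of $\varphi$ is assumed. Two test cases: for $\varphi(t)=t^s$ we have $I(\varphi)=\int_0^1t^{(D-s)\kappa-1}dt$, finite exactly when $s<D$, in agreement with dimension $D$. For $\varphi(t)=t^D$, the gauge of the model $T_0$, $I(\varphi)=\int_0^1dt/t=\infty$: this gauge is too small to see $\lambda$.

**The test as a series.** The scales $2^{-n}$ are what we shall work with, so put
$$h_n:=2^{nD}\varphi(2^{-n}).$$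
For $t\in[2^{-n-1},2^{-n}]$, monotonicity of $\varphi$ gives $2^{-D}/h_n\le t^D/\varphi(t)\le2^D/h_{n+1}$. Raising to the power $\kappa$ and integrating against $dt/t$, which gives each such interval mass $\log2$,
$$I(\varphi)<\infty\iff\sum_nh_n^{-\kappa}<\infty .\tag{4}$$

Compared with the toy, two things must be proved. For (b) we need $P(X>m)\le Cm^{-\kappa}$ for the true $X$, although many roads may conspire. For (a) we need a substitute for independence of the scales, since the volumes of concentric balls depend on common roads. First come the continuity and measurability facts that both parts rest on.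

## 4. Continuity, closed path relations, measurability

**Step 1: $T$ is continuous.** This step upgrades Kendall's theorem to joint continuity of $T$ for the Euclidean topology. Given $x$, let $v^*<\infty$ be the maximum of $1$ and of the speeds of the roads hitting $\overline B(x,1)$. A path from $x$ has speed at most $v^*$ until it leaves $\overline B(x,1)$, so $T(x,y)\ge\min(1,|x-y|)/v^*$. Hence the identity $(\mathbb R^d,T)\to(\mathbb R^d,|\cdot|)$ is continuous. Compose it with a homeomorphism $\mathbb R^d\to(\mathbb R^d,T)$: the result is a continuous injection $\mathbb R^d\to\mathbb R^d$, which is open by invariance of domain. So the identity is a homeomorphism. Since $|T(x,y)-T(x',y')|\le T(x,x')+T(y,y')$, a.s. $T$ is continuous on $\mathbb R^d\times\mathbb R^d$ for the Euclidean topology.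

**Lemma 4 (closedness).** Let $e,R>0$ and $n\ge0$. For roads $(\ell_i,v_i)_{i\le n}$ put $W(x)=\max(e,\max\{v_i:x\in\ell_i\})$. The set of all $(x,y,t,(\ell_i,v_i)_{i\le n})$, $t\ge0$, for which there is an absolutely continuous path in $\overline B(0,R)$ from $x$ to $y$, of duration at most $t$ and with $|\dot\xi|\le W(\xi)$ a.e., is closed in $\mathbb R^d\times\mathbb R^d\times[0,\infty)\times(\mathbb L\times(0,\infty))^n$.

*Proof.* Let $(x_j,y_j,t_j,(\ell_i^j,v_i^j)_i)$ belong to the set and converge to $(x,y,t,(\ell_i,v_i)_i)$. Let $W_j,W$ be the associated functions and $\xi_j$ the paths, extended to $[0,\infty)$ by resting at $y_j$. The $v_i^j$ are bounded, so the $\xi_j$ are equi-Lipschitz, and by Arzelà–Ascoli a subsequence converges locally uniformly to a Lipschitz path $\xi$ in $\overline B(0,R)$. Clearly $\xi(0)=x$, and since $\xi_j(t_j)=y_j$ and $t_j\to t$, $\xi(t)=y$.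

It remains to check the speed. Let $x_j'\to x'$. If $x'\notin\ell_i$ then $x_j'\notin\ell_i^j$ for large $j$; the other speeds converge; so $\limsup_jW_j(x_j')\le W(x')$. Consequently, for $s\ge0$ and $\delta>0$ there are $\eta>0$ and $j_0$ such that $W_j(\xi_j(s'))\le W(\xi(s))+\delta$ whenever $|s'-s|<\eta$ and $j\ge j_0$: otherwise there would be $s'_m\to s$ and $j_m\to\infty$ violating this, while $\xi_{j_m}(s_m')\to\xi(s)$, a contradiction. So $\xi_j$, and in the limit $\xi$, is $(W(\xi(s))+\delta)$-Lipschitz on $\{s':|s'-s|<\eta\}$. Let $\delta\to0$: $|\dot\xi(s)|\le W(\xi(s))$ wherever $\dot\xi(s)$ exists. $\square$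

For instance, with $n=1$, a slightly tilted road close to $\ell$ may carry paths that converge to a path on $\ell$; the limit path is allowed because $\ell$ itself is a road.

**Step 2: $T$ is measurable.** This makes later uses of Fubini legitimate. Let $T_R$ be the infimum of durations over $\Pi$-paths inside $\overline B(0,R)$, and $T_{R,e}$ the same with $V$ replaced by $\max(e,V)$. Inside $\overline B(0,R)$, $\max(e,V)$ involves only the finitely many roads of speed at least $e$ hitting that ball. On each event $\{$there are $n$ such roads$\}$, Lemma 4 says that $\{T_{R,e}(x,y)\le t\}$ is a closed condition and that the infimum is attained when finite. So $T_{R,e}(x,y)$ is jointly measurable in $(\Pi,x,y)$.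

As $e\downarrow0$, $T_{R,e}\uparrow T_R$. Indeed $T_{R,e}\le T_R$ increases as $e$ decreases. Suppose $\lim_eT_{R,e}(x,y)=t<\infty$. Optimal paths for $e_j\downarrow0$ are equi-Lipschitz; take a subsequential limit $\xi$ on $[0,t]$. For fixed $e$, the paths with $e_j\le e$ obey the limit $\max(e,V)$, and the proof of Lemma 4, with constant sequences of roads, shows that $\xi$ obeys it too. Using countably many $e\downarrow 0$, $|\dot\xi|\le V(\xi)$ a.e., so $T_R(x,y)\le t$.

Finally $T=\inf_{R\in\mathbb N}T_R$ because paths have compact image. So $T(x,y)$ is jointly measurable in $(\Pi,x,y)$, and by Tonelli $\lambda(\overline B_T(x,t))=\int\mathbf 1\{T(x,y)\le t\}\,dy$ is measurable in $(\Pi,x)$.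

## 5. The upper tail $P(X>m)\le Cm^{-\kappa}$

In this section $C$ denotes constants depending only on $d,\gamma,\mu_d$ and on displayed exponents.

### 5.1 What the farthest reachable distance gives

The first bound to try uses only speeds. Let $v\ge1$. If no road of speed at least $v$ hits $\overline B(0,v)$, then a $\Pi$-path from $0$ of duration less than $1$ stays in $\overline B(0,v)$, so $\lambda\{T(0,\cdot)<1\}\le\lambda(\overline B(0,1))\,v^d$. The exceptional event has probability at most $\kappa_0v^{d-1}v^{-\kappa}=\kappa_0v^{-b}$. With $m$ of order $v^d$ this bounds the tail by a constant times $m^{-b/d}$, and $b/d=(\gamma-d)/d<\gamma-1=\kappa$. The bound is wasteful twice. It counts every fast road that hits a ball of radius $v$, although a road matters only if it meets the set already reached; and it fills the whole ball of radius $v$, although Section 1 shows that a road of speed $v$ opens a volume of order $v$.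

The remedy is to add the roads in order of increasing speed, in dyadic layers, and to watch the reached set grow.

### 5.2 Layers, cells and last visits

**Definition (layers, $k$-paths).** A road is in layer $k\ge0$ if its speed is in $[2^k,2^{k+1})$. Let $V^{(k)}(x)$ be the maximum of $1$ and of the speeds in $[1,2^k)$ of roads through $x$. A $k$-path is an absolutely continuous path with $|\dot\xi|\le V^{(k)}(\xi)$ a.e., and $R_k(A)$ is the set of points reachable from $A$ by $k$-paths of duration at most $1$. Put $R_\infty=\bigcup_kR_k$.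

For example, a single road of speed $3$ is in layer $1$. It is invisible to $0$-paths and $1$-paths, which travel at speed $1$ only; $2$-paths may drive on it, and in the plane with this road as horizontal axis $R_2(\{0\})$ is the set of Section 1 with $u=3$.

Layers are independent, and layer $k$ has speed-mass at most $2^{-k\kappa}$. The set $R_k(A)$ depends only on layers $<k$, lies in the closed $2^k$-neighborhood of $A$, is nondecreasing in $k$, and equals $\bigcup_{x\in A}R_k(\{x\})$. By time reversal $y\in R_k(\{x\})\iff x\in R_k(\{y\})$. A $\Pi$-path has compact image, meets finitely many roads of speed at least $1$, and so is a $k$-path for some $k$; hence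
$$\{x:T(0,x)<1\}\subset R_\infty(\{0\}).\tag{5}$$

**First and last visits.** Let $\xi$ be a $(k+1)$-path of duration at most $1$ from $x$. Finitely many layer-$k$ roads hit its compact image, so the set of times when $\xi$ is on a layer-$k$ road is closed. If this set is empty, $\xi$ is a $k$-path. Otherwise, up to the first such time $\xi$ is a $k$-path, so some layer-$k$ road meets $R_k(\{x\})$. After the last such time $\xi$ is again a $k$-path, so its endpoint lies in $R_k(\ell\cap\overline B(x,2^{k+1}))$ for some layer-$k$ road $\ell$.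

**Definition (cell counts).** For $z\in\mathbb Z^d$ let $c_z=z+[0,1]^d$. Write $z\sim_kz'$ if $c_{z'}\cap R_k(c_z)\ne\emptyset$, a symmetric relation. Put $N_k=\#\{z:0\sim_kz\}\in[1,C2^{kd}]$ and $N_\infty=\sup_kN_k=\#\{z:c_z\cap R_\infty(c_0)\ne\emptyset\}$. For a segment $S$ (possibly a point) let $S^+=\{x:\mathrm{dist}(x,S)\le\sqrt d\}$ and $M_k(S)=\#\{z:c_z\cap R_k(S^+)\ne\emptyset\}$. Finally $\|M_k\|_p=\sup\{\|M_k(S)\|_{L^p}:S\text{ a segment of length}\le2^k\}$.

For $k=0$ nothing is random: $R_0(c_0)$ is the closed $1$-neighborhood of the cube, and $N_0$ is a constant. In dimension $2$, $c_z$ meets it exactly when the nearest-point distance between the squares is at most $1$, which gives $|z_1|,|z_2|\le2$ without $|z_1|=|z_2|=2$ (distance $\sqrt2$), so $N_0=21$. Since $c_0\subset\{0\}^+$, always $N_k\le M_k(\{0\})$.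

All events used below are measurable. For starting points in $\overline B(0,r_0)$, $k$-paths of duration at most $1$ stay in $\overline B(0,r_0+2^k)$ and involve the finitely many roads with speed in $[1,2^k)$ hitting that ball. On the event that there are $n$ of them, Lemma 4 with $e=1$, $t=1$ says that $\{y\in R_k(\{x\})\}$ is a closed relation between $x$, $y$ and the roads. Events such as $\{c_{z'}\cap R_k(c_z)\ne\emptyset\}$, $\{c_z\cap R_k(S^+)\ne\emptyset\}$ and $\{\ell\cap R_k(c_0)\ne\emptyset\}$ arise by projecting closed sets along $x,y$ in compact sets, so they are closed conditions on the roads together with $S$, respectively $\ell$. Everything is thus jointly measurable in auxiliary segments and lines.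

### 5.3 From a segment of length $2^k$: all moments of order $2^k$

**Lemma 5.** For every $p\ge1$ there is $C_p$ with $\|M_k\|_p\le C_p2^k$ for all $k\ge0$.

This makes "length, not width" precise: even if we start on a whole road segment of length $2^k$, what slower roads add is negligible in every $L^p$.

*Proof.* If $S$ has length at most $1$, $R_0(S^+)$ is the closed $1$-neighborhood of $S^+$, contained in a ball of radius $\frac32+\sqrt d$, so $M_0(S)$ is bounded by a constant.

Let $S$ have length at most $2^{k+1}$, and split it as $S_1\cup S_2$ with lengths at most $2^k$, so $S^+=S_1^+\cup S_2^+$. By the last-visit remark,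
$$R_{k+1}(S^+)\subset R_k(S_1^+)\cup R_k(S_2^+)\cup\bigcup_\ell R_k(\ell\cap\beta),$$
where $\beta$ is the closed ball of radius $(3+\sqrt d)2^k\ge2^k+\sqrt d+2^{k+1}$ about the midpoint of $S$, and $\ell$ runs over the layer-$k$ roads hitting $\beta$. Let $J$ be the number of these roads. It is Poisson with mean $\theta_k\le C_02^{k(d-1)}2^{-k\kappa}=C_02^{-kb}$ by (1). Cut each $\ell\cap\beta$ into at most $L=\lceil2(3+\sqrt d)\rceil$ segments of length at most $2^k$. Condition on layer $k$, which is independent of the lower layers that determine $R_k$. By Minkowski's inequality the conditional $L^p$-norm of $M_{k+1}(S)$ is at most $(2+LJ)\|M_k\|_p$. Taking $L^p$-norms over $J$,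
$$\|M_{k+1}\|_p\le(2+L\|J\|_p)\,\|M_k\|_p .$$
Since $\theta_k\le C_0$,
$$EJ^p=\sum_{j\ge1}j^pe^{-\theta_k}\frac{\theta_k^j}{j!}\le\theta_k\sum_{j\ge1}\frac{j^pC_0^{j-1}}{j!},$$
so $\|J\|_p\le C2^{-kb/p}$. Hence $\|M_k\|_p\le2^k\|M_0\|_p\prod_{i<k}(1+C2^{-ib/p})$, and the product over all $i$ converges. $\square$

### 5.4 From a cell: growth only if a road is met

Let $A_k$ be the event that some layer-$k$ road meets $R_k(c_0)$. Off $A_k$, by the first-visit remark, $R_{k+1}(c_0)=R_k(c_0)$ and $N_{k+1}=N_k$. Layer $k$ is independent of $R_k(c_0)$, and a line meeting $R_k(c_0)$ hits one of the $N_k$ cells counted by $N_k$. With $C_1=\mu_d(\ell\text{ hits }c_0)$,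
$$P(A_k)\le2^{-k\kappa}E\,\mu_d(\ell\text{ meets }R_k(c_0))\le C_12^{-k\kappa}EN_k.\tag{6}$$

**Lemma 6.** For $p\in(1,\kappa)$, $\sup_kEN_k^p<\infty$.

*Proof.* Choose $r>1$ with $\kappa(1-1/r)>p$. By (6) and $1\le EN_k\le EN_k^p$, we get $P(A_k)^{1-1/r}\le C2^{-k\kappa(1-1/r)}EN_k^p$. Off $A_k$ nothing changes; on $A_k$ bound $N_{k+1}$ by $M_{k+1}(\{0\})$. By Hölder and Lemma 5,
$$\begin{aligned}EN_{k+1}^p&\le EN_k^p+E\big[\mathbf 1_{A_k}M_{k+1}(\{0\})^p\big]\le EN_k^p+P(A_k)^{1-1/r}\|M_{k+1}\|_{pr}^p\\&\le EN_k^p\Big(1+C2^{-k(\kappa(1-1/r)-p)}\Big).\end{aligned}$$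
The product of these factors converges, and $EN_0^p<\infty$. $\square$

With Markov's inequality this yields $P(N_\infty>m)\le C_pm^{-p}$ for each $p<\kappa$. That is not yet enough for Theorem 1(b). Take $\varphi(t)=t^D(\log1/t)^{1/\kappa}(\log\log1/t)^{2/\kappa}$ near $0$. Then $h_n$ is of order $n^{1/\kappa}(\log n)^{2/\kappa}$, so $\sum h_n^{-\kappa}<\infty$ and $I(\varphi)<\infty$; but for every $p<\kappa$, $\sum_nh_n^{-p}$ behaves like $\sum n^{-p/\kappa}(\log n)^{-2p/\kappa}=\infty$, and the first Borel–Cantelli lemma says nothing. The loss occurs where Hölder replaces $P(A_k)$ by $P(A_k)^{1-1/r}$. To reach the exponent $\kappa$ itself, the factor $2^{-k\kappa}$ must come out exactly. The Mecke formula does this: it removes the layer-$k$ road from the probability and puts it into the integral.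

**Recall (Mecke formula).** If $\Pi$ is Poisson with $\sigma$-finite intensity $\Lambda$ and $F\ge0$ is measurable, then $E\sum_{p\in\Pi}F(p,\Pi)=\int EF(p,\Pi+\delta_p)\,\Lambda(dp)$. As a check, for $F(p,\Pi)=\mathbf 1\{p\in A,\ \Pi(A)=1\}$ the two sides are $P(\Pi(A)=1)$ and $\Lambda(A)P(\Pi(A)=0)=\Lambda(A)e^{-\Lambda(A)}$.

### 5.5 The exact exponent

**Proposition 7.** $P(N_\infty>m)\le Cm^{-\kappa}$ for $m\ge1$.

*Proof.* **Step 1: reduce to a last growth event.** We may take $m\ge N_0$, enlarging $C$ otherwise. Let $2^K\le m<2^{K+1}$. If no $A_k$ with $k\ge K$ occurs, $N_\infty=N_K$. If moreover $N_K>m$, let $k<K$ be the largest index such that $A_k$ occurs; it exists, for otherwise $N_K=N_0\le m$; and $N_{k+1}=N_K>m$. By (6) and Lemma 6, $\sum_{k\ge K}P(A_k)\le C2^{-K\kappa}\le Cm^{-\kappa}$, so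
$$P(N_\infty>m)\le Cm^{-\kappa}+\sum_{k<K}P(A_k\cap\{N_{k+1}>m\}).\tag{7}$$

**Step 2: extract the road that is met.** Fix $k<K$. On $A_k$ there is at least one layer-$k$ road meeting $R_k(c_0)$. By Markov and the Mecke formula,
$$P(A_k,N_{k+1}>m)\le\int\mu_d(d\ell)\int_{2^k}^{2^{k+1}}(\gamma-1)v^{-\gamma}dv\;P\big(\ell\cap R_k(c_0)\ne\emptyset,\ N_{k+1}[\Pi+\delta_{(\ell,v)}]>m\big).$$
Here $R_k$ is not affected by the added road, which is in layer $k$. Consider a $(k+1)$-path of $\Pi+\delta_{(\ell,v)}$ of duration at most $1$ from a point of $c_0$. If it avoids $\ell$, it is a $(k+1)$-path of $\Pi$. Otherwise it is one after its last visit to $\ell$, which happens in $\overline B(0,\sqrt d+2^{k+1})$. Hence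
$$N_{k+1}[\Pi+\delta_{(\ell,v)}]\le M_{k+1}(\{0\})+Y(\ell),$$
where $Y(\ell)$ is the number of cells meeting $R_{k+1}(\ell\cap\overline B(0,\sqrt d+2^{k+1}))$, and the right-hand side is computed with $\Pi$ alone, hence does not depend on $v$. If the sum exceeds $m$, one term exceeds $m/2$. Use also
$$\mathbf 1\{\ell\cap R_k(c_0)\ne\emptyset\}\le\sum_z\mathbf 1\{0\sim_kz\}\mathbf 1\{\ell\cap c_z\ne\emptyset\}.$$
The integral over $v$ gives at most $2^{-k\kappa}$, so $P(A_k,N_{k+1}>m)\le2^{-k\kappa}(\mathrm I+\mathrm{II})$ with
$$\mathrm I=\sum_z\int_{\ell\cap c_z\ne\emptyset}\mu_d(d\ell)\,P\big(0\sim_kz,\ M_{k+1}(\{0\})>\tfrac m2\big)=C_1E\big[N_k\mathbf 1\{M_{k+1}(\{0\})>\tfrac m2\}\big],$$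
$$\mathrm{II}=\sum_z\int_{\ell\cap c_z\ne\emptyset}\mu_d(d\ell)\,P\big(0\sim_kz,\ Y(\ell)>\tfrac m2\big).$$

**Step 3: recenter the second term.** In $\mathrm{II}$ the number of cells $z$ and the size of $Y(\ell)$ are entangled, because $\ell$ runs through different cells; translation by $-z$ brings every $\ell$ back to $c_0$. By invariance of $\mu_d$ and of the law of $\Pi$, the $z$-th term equals
$$\int_{\ell\cap c_0\ne\emptyset}\mu_d(d\ell)\,P\big(-z\sim_k0,\ Y_z(\ell)>\tfrac m2\big),$$
where $Y_z(\ell)$ counts the cells meeting $R_{k+1}(\ell\cap\overline B(-z,\sqrt d+2^{k+1}))$. If $-z\sim_k0$, some points of $c_{-z}$ and $c_0$ are within distance $2^k$, so $|z|\le2\sqrt d+2^k$, and the ball $\overline B(-z,\sqrt d+2^{k+1})$ lies in $\overline B(0,3\sqrt d+3\cdot2^k)$. So $Y_z(\ell)\le Y^*(\ell)$, the number of cells meeting $R_{k+1}(\ell\cap\overline B(0,3\sqrt d+3\cdot2^k))$, which no longer depends on $z$. By symmetry of $\sim_k$, $\sum_z\mathbf 1\{-z\sim_k0\}=N_k$. Summing,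
$$\mathrm{II}\le\int_{\ell\cap c_0\ne\emptyset}\mu_d(d\ell)\,E\big[N_k\mathbf 1\{Y^*(\ell)>\tfrac m2\}\big].$$

**Step 4: estimate and sum.** The segment $\ell\cap\overline B(0,3\sqrt d+3\cdot2^k)$ is a union of at most $C$ segments of length at most $2^{k+1}$. So Lemma 5 gives $\|Y^*(\ell)\|_q\le C_q2^k$ for every $q\ge1$, and likewise for $M_{k+1}(\{0\})$. Fix $p\in(1,\kappa)$ and $q$ with $q(1-1/p)=\kappa+1$. For $Y$ equal to $Y^*(\ell)$ or $M_{k+1}(\{0\})$, Hölder, Lemma 6 and Markov give
$$E\big[N_k\mathbf 1\{Y>\tfrac m2\}\big]\le\|N_k\|_p\,P(Y>\tfrac m2)^{1-1/p}\le C\sup_j\|N_j\|_p\Big(\frac{2^k}m\Big)^{q(1-1/p)}=C\Big(\frac{2^k}m\Big)^{\kappa+1}.$$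
So $P(A_k,N_{k+1}>m)\le C2^{-k\kappa}(2^k/m)^{\kappa+1}=C2^km^{-\kappa-1}$. Summing over $k<K$ gives at most $C2^Km^{-\kappa-1}\le Cm^{-\kappa}$. Insert this in (7). $\square$

Now conclude for $X$. By (5), $\{T(0,\cdot)<1\}\subset R_\infty(c_0)$ is covered by $N_\infty$ unit cells, so $\lambda\{T(0,\cdot)<1\}\le N_\infty$. By (3) for open balls, $X\le\lambda\{T(0,\cdot)<2\}\overset d=2^D\lambda\{T(0,\cdot)<1\}$. Proposition 7 covers $m\ge2^D$ and smaller $m$ are trivial after enlarging $C$:
$$P(X>m)\le Cm^{-\kappa}\qquad(m>0).\tag{8}$$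

## 6. The convergent case: every set of positive volume has infinite measure

We prove Theorem 1(b). Assume $\sum_nh_n^{-\kappa}<\infty$.

**Step 1: almost every ball is small compared with $\varphi$.** Let $\varepsilon>0$. By (3), $\lambda(\overline B_T(x,2^{-n}))\overset d=2^{-nD}X$, and $\varphi(2^{-n-1})=2^{-(n+1)D}h_{n+1}$. So for each $x$, by (8),
$$\sum_nP\big(\lambda(\overline B_T(x,2^{-n}))>\varepsilon\varphi(2^{-n-1})\big)=\sum_nP\big(X>\varepsilon2^{-D}h_{n+1}\big)\le C\varepsilon^{-\kappa}\sum_nh_{n+1}^{-\kappa}<\infty .$$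
By Borel–Cantelli and Fubini, a.s., for $\lambda$-a.e. $x$ and all rational $\varepsilon>0$, $\lambda(\overline B_T(x,2^{-n}))\le\varepsilon\varphi(2^{-n-1})$ for all large $n$.

**Step 2: small balls force expensive covers.** Work on this event, intersected with the event that $T$ is continuous; it does not depend on the set $A$ below. Let $A$ be Borel with $\lambda(A)>0$, let $\varepsilon>0$ be rational, and let
$$A^{(k)}=\{x\in A:\lambda(\overline B_T(x,2^{-n}))\le\varepsilon\varphi(2^{-n-1})\ \text{for all }n\ge k\},$$
a Borel set, with $\lambda(A^{(k)})\uparrow\lambda(A)$. For $x\in A^{(k)}$ and $r\in(2^{-n-1},2^{-n}]$ with $n\ge k$,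
$$\lambda(\overline B_T(x,r))\le\varepsilon\varphi(2^{-n-1})\le\varepsilon\varphi(r).\tag{9}$$
Let $(U_i)$ cover $A^{(k)}$ with $\mathrm{diam}_TU_i\le2^{-k}$. Discard the $U_i$ that do not meet $A^{(k)}$, and pick $x_i\in U_i\cap A^{(k)}$ in the others. Then $U_i\subset\overline B_T(x_i,\mathrm{diam}_TU_i)$, whose $\lambda$-measure is at most $\varepsilon\varphi(\mathrm{diam}_TU_i)$: by (9) if the diameter is positive, and because the ball is one point if it is $0$. Hence $\lambda(A^{(k)})\le\varepsilon\sum_i\varphi(\mathrm{diam}_TU_i)$, so $\mathcal H^\varphi_T(A)\ge\mathcal H^\varphi_T(A^{(k)})\ge\lambda(A^{(k)})/\varepsilon$. Let $k\to\infty$ and then $\varepsilon\to0$: $\mathcal H^\varphi_T(A)=\infty$. $\square$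

Doubling of $\varphi$ is avoided because Step 1 compares the ball of radius $2^{-n}$ with $\varphi(2^{-n-1})$; the factor $2^{-D}$ and the shift of index this costs are absorbed by the constant and by the series.

## 7. The divergent case: cheap covers by road tubes

We prove Theorem 1(a). Assume $\sum_nh_n^{-\kappa}=\infty$.

Put
$$r_n=2^{-na},\qquad\sigma_n=2^nr_n=2^{-n(a-1)}.$$
By (2), $r_n$ is the Euclidean size typical for $T$-distance $2^{-n}$, and $\sigma_n$ is the speed that covers $r_n$ in time $2^{-n}$. Since $(a-1)\kappa=\frac{d-1}{\gamma-d}(\gamma-1)=(d-1)a$,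
$$\sigma_n^\kappa=r_n^{d-1},\qquad\varphi(2^{-n})=2^{-nD}h_n=r_n^dh_n .\tag{10}$$

Here is the economy of the cover. Near a piece of road of length $u\,r_n$ and speed $u\,\sigma_n$, a tube of width $r_n$ has $T$-diameter of order $2^{-n}$. Its volume is of order $u\,r_n^d$ and its cost $\varphi(2^{-n})=h_nr_n^d$, so the cost per unit volume is $h_n/u$. Choosing $u$ about $h_n/\varepsilon$ makes this at most $\varepsilon$. Such roads pass near a given point, at scale $n$, with probability of order $u^{-\kappa}$, which is $\varepsilon^\kappa h_n^{-\kappa}$ up to a constant, and these probabilities have divergent sum. So finitely many scales should suffice to cover almost everything at small total cost.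

What stands in the way of the second Borel–Cantelli lemma is dependence: a fast road near $x$ is near $x$ at many scales, and the slow roads needed to reach it are shared between scales. Both are handled by splitting. Lines are assigned to scales by annuli, and slow access is provided by an independent copy of the network.

**Step 1: split the roads.** Toss an independent fair coin for each road and write $\Pi=\Pi_1\sqcup\Pi_2$, with $\Pi_1,\Pi_2$ independent, each of half the intensity. It suffices to prove (a) a.s. on the space enlarged by the coins: if a measurable event of probability $1$ there is contained in the event that $B$ exists, then the set of configurations $\Pi$ given which it has conditional probability $1$ is measurable and has probability $1$, and for each of these configurations $B$ exists, since the existence of $B$ depends on $\Pi$ only. Let $T_2$ be the travel time for $\Pi_2$. Fewer roads mean longer times, so $T\le T_2$. Halving the intensity is a change of normalization of $\mu_d$, so Kendall's theorem and Sections 2 and 4 apply to $T_2$.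

**Step 2: slow access with high probability.** Let $\eta\in(0,1)$. Since $T_2$ is continuous, there is $\rho=\rho(\eta)\in(0,1]$ with $P(\sup_{|y|\le\rho}T_2(0,y)\le3/8)\ge1-\eta$. By (2) for $T_2$ with $r=r_n$, $r_n^{1/a}=2^{-n}$, and by translation invariance, the event
$$G_n(x)=\big\{T_2(x,y)\le\tfrac382^{-n}\text{ for all }|y-x|\le\rho r_n\big\}$$
has probability at least $1-\eta$.

**Step 3: fast roads, independent over scales.** For numbers $u_n\ge1$, to be chosen, let $F_n(x)$ be the event that there is $(\ell,v)\in\Pi_1$ with $v\ge u_n\sigma_n$ and $\ell$ hitting $\overline B(x,\rho r_n)$ but not $\overline B(x,\rho r_{n+1})$. For fixed $x$ different $n$ use disjoint sets of lines. So the $F_n(x)$ are independent over $n$ and independent of $\Pi_2$. By (1) and (10) the mean number of such roads is $\frac12\kappa_0\rho^{d-1}(r_n^{d-1}-r_{n+1}^{d-1})(u_n\sigma_n)^{-\kappa}=c_\rho u_n^{-\kappa}$, so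
$$P(F_n(x))=1-e^{-c_\rho u_n^{-\kappa}},\qquad c_\rho=\tfrac12\kappa_0\rho^{d-1}\big(1-2^{-a(d-1)}\big)>0.\tag{11}$$

**Step 4: the covering sets.** Let $Q=[0,1]^d$ and $Q^1=\{x:\mathrm{dist}(x,Q)\le1\}$, which is convex of diameter at most $2+\sqrt d$. Let $n\geq 1$ satisfy $u_nr_n\le1$. For each $(\ell,v)\in\Pi_1$ with $v\ge u_n\sigma_n$ and $\ell$ hitting $Q^1$, cut the segment $\ell\cap Q^1$ into at most $4(2+\sqrt d)/(u_nr_n)+1$ closed segments $S$ of equal length at most $u_nr_n/4$, and put
$$U_S=\big\{x\in Q:\exists y\in S,\ T(x,y)\le\tfrac382^{-n}\big\}.$$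
By continuity of $T$ and compactness of $S$, $U_S$ is closed; it is jointly measurable in $x$ and the randomness, because $\min_{y\in S}T(x,y)$ is an infimum over a countable dense set of parameters of $S$. Two points of $S$ are at $T$-distance at most $\frac{u_nr_n/4}{u_n\sigma_n}=\frac142^{-n}$, so $\mathrm{diam}_TU_S\le(\frac38+\frac14+\frac38)2^{-n}=2^{-n}$.

If $x\in Q$ and $F_n(x)\cap G_n(x)$ holds, some such $\ell$ contains a point $y\in\overline B(x,\rho r_n)\subset Q^1$, and $T(x,y)\le T_2(x,y)\le\frac382^{-n}$. So $x$ lies in some $U_S$ of scale $n$.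

**Step 5: the cost of one scale.** The expected number of roads used at scale $n$ is at most $C(u_n\sigma_n)^{-\kappa}$, and each gives at most $C(u_nr_n)^{-1}$ segments, as $u_nr_n\le1$. By (10) the expected number of segments is at most $Cu_n^{-\kappa-1}r_n^{-(d-1)}r_n^{-1}=Cu_n^{-\kappa-1}r_n^{-d}$, with $C$ depending only on $d,\mu_d$. Since $\varphi(\mathrm{diam}_TU_S)\le\varphi(2^{-n})=r_n^dh_n$, the expectation of the cost $\sum_S\varphi(2^{-n})$ of scale $n$ is at most $Cu_n^{-\kappa-1}h_n$.

**Step 6: choice of $u_n$ and of the scales.** For $\varepsilon>0$ let $u_n=\max(1,h_n/\varepsilon)$. Then $h_n\le\varepsilon u_n$, and the expected cost of scale $n$ is at most $C\varepsilon u_n^{-\kappa}$. Also $\sum_nu_n^{-\kappa}=\sum_n\min(1,\varepsilon^\kappa h_n^{-\kappa})=\infty$. The indices with $u_n>2^{an}$, that is $u_nr_n>1$, contribute at most $\sum_n2^{-an\kappa}<\infty$. So $\sum_{n\in\mathcal N}u_n^{-\kappa}=\infty$ for $\mathcal N=\{n\ge1:u_nr_n\le1\}$. Each term is at most $1$, so given $n_1$ and $W>0$ there is a finite $\mathcal N'\subset\mathcal N\cap[n_1,\infty)$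 with
$$W\le\sum_{n\in\mathcal N'}u_n^{-\kappa}\le W+1 .$$
Let $\mathcal C$ be the union of all $U_S$ of scales $n\in\mathcal N'$, a.s. a finite union of closed sets. The expected total cost is at most $C\varepsilon(W+1)$.

**Step 7: the uncovered part is small.** Let $x\in Q$. If $x\notin\mathcal C$, no $F_n(x)\cap G_n(x)$ with $n\in\mathcal N'$ holds. Conditioning on $\Pi_2$ and using independence and (11),
$$P\Big(\bigcap_{n\in\mathcal N'}(F_n(x)\cap G_n(x))^c\Big)=E\exp\Big(-c_\rho\sum_{n\in\mathcal N'}u_n^{-\kappa}\mathbf 1_{G_n(x)}\Big).$$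
The $G_n(x)$ are not independent, but only their probabilities matter: $E\sum_{\mathcal N'}u_n^{-\kappa}\mathbf 1_{G_n(x)^c}\le\eta\sum_{\mathcal N'}u_n^{-\kappa}$, so by Markov, except with probability at most $2\eta$,
$$\sum_{\mathcal N'}u_n^{-\kappa}\mathbf 1_{G_n(x)}\ge\frac12\sum_{\mathcal N'}u_n^{-\kappa}\ge\frac W2 .$$
Hence the probability above is at most $2\eta+e^{-c_\rho W/2}$, and by Fubini $E\lambda(Q\setminus\mathcal C)\le2\eta+e^{-c_\rho W/2}$.

**Step 8: pass to the limit.** For $j\ge1$ choose, in this order, $\eta=2^{-j}$; $\rho=\rho(\eta)$; $W$ with $e^{-c_\rho W/2}\le2^{-j}$; $\varepsilon$ with $C\varepsilon(W+1)\le2^{-j}$; $n_1=j$. The order is consistent, since $C$ does not depend on $\eta,\rho,W,\varepsilon$. We get $\mathcal C_j$ with $E\lambda(Q\setminus\mathcal C_j)\le3\cdot2^{-j}$, covered by sets of $T$-diameter at most $2^{-j}$ with total cost $\mathrm{cost}_j$ of expectation at most $2^{-j}$. So a.s. $\sum_j\lambda(Q\setminus\mathcal C_j)<\infty$ and $\mathrm{cost}_j\to0$. Let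
$$B_Q=\bigcup_J\bigcap_{j\ge J}\mathcal C_j,$$
a Borel set. By the first Borel–Cantelli lemma for $\lambda$ on $Q$, $\lambda(Q\setminus B_Q)=0$. For all $J$ and all $i\ge J$, $\bigcap_{j\ge J}\mathcal C_j\subset\mathcal C_i$ has a cover by sets of $T$-diameter at most $2^{-i}$ with $\sum\varphi(\mathrm{diam}_T)\le\mathrm{cost}_i\to0$, so its $\mathcal H^\varphi_T$-measure is $0$. Thus $\mathcal H^\varphi_T(B_Q)=0$. By translation invariance the same holds for every cube $Q+z$, $z\in\mathbb Z^d$; let $B$ be the union of the resulting sets. $\square$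

With Sections 6 and 7, Theorem 1 is proved, and with it Corollary 2: $\lambda$ is not a Hausdorff measure of $(\mathbb R^d,T)$ for any gauge function.

## 8. Densities, upper limits of ball ratios, and the two-sided tail

We prove the three parts of Corollary 3.

**Part 1: no density either.** Suppose $\lambda=f\cdot\mathcal H^\varphi_T$ with $f:\mathbb R^d\to[0,\infty)$ Borel. In case (a), $\lambda(B)=\int_Bf\,d\mathcal H^\varphi_T=0$, a contradiction. In case (b), $\lambda(f=0)=0$, so for some $n$ and some bounded cube $Q'$ the set $A=Q'\cap\{f>1/n\}$ has $\lambda(A)>0$. But $\lambda(A)=\int_Af\,d\mathcal H^\varphi_T\ge\frac1n\mathcal H^\varphi_T(A)$, so $\mathcal H^\varphi_T(A)\le n\lambda(A)<\infty$, contradicting (b). The statement about restrictions is the case $f=c\mathbf 1_E$.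

**Part 2: the upper limit is $0$ or $\infty$.** If $I(\varphi)<\infty$, Step 1 of Section 6 and (9), for all rational $\varepsilon>0$, show that the upper limit is $0$ at $\lambda$-a.e. $x$. If $I(\varphi)=\infty$, work on the a.s. event where $B$ of Theorem 1(a) exists, and suppose the upper limit is finite on a set of positive outer $\lambda$-measure. By countable subadditivity there are $M,k\in\mathbb N$ such that
$$A=\{x:\lambda(\overline B_T(x,r))\le M\varphi(r)\text{ for all }r\in(0,1/k]\}$$
has $\lambda^*(A)>0$. Let $(U_i)$ cover $A\cap B$ with $\mathrm{diam}_TU_i\le1/k$, each $U_i$ meeting $A\cap B$ at some $x_i$. As in Section 6, $U_i\subset\overline B_T(x_i,\mathrm{diam}_TU_i)$ has outer measure at most $M\varphi(\mathrm{diam}_TU_i)$. So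
$$\mathcal H^\varphi_T(B)\ge\mathcal H^\varphi_T(A\cap B)\ge\lambda^*(A\cap B)/M=\lambda^*(A)/M>0,$$
where the equality holds because $\lambda(\mathbb R^d\setminus B)=0$. This contradicts $\mathcal H^\varphi_T(B)=0$. For $\varphi(t)=t^D(\log1/t)^\beta$ near $0$, substitute $s=\log1/t$: $I(\varphi)$ converges if and only if $\int^\infty s^{-\beta\kappa}ds$ does, that is, if and only if $\beta\kappa>1$. So the threshold is $\beta=1/\kappa=1/(\gamma-1)$, and it belongs to case (a).

**Part 3: the tail has exact order $m^{-\kappa}$.** The upper bound is (8). The lower bound makes the one-road picture of Section 1 rigorous. Take $\Pi_1,\Pi_2$ as in Section 7 with $\eta=1/8$ and $\rho=\rho(1/8)$, and let $G(x)=\{T_2(x,w)\le3/8\text{ for all }|w-x|\le\rho\}$, so that $P(G(x)^c)\le1/8$. Let $u\ge1$. With probability $1-\exp(-\frac12\kappa_0\rho^{d-1}u^{-\kappa})\ge cu^{-\kappa}$ there is $(\ell,v)\in\Pi_1$ with $v\ge u$ and $\ell$ hitting $\overline B(0,\rho)$; choose the fastest. Let $y$ be the point of $\ell$ closest to $0$, so $|y|\le\rho$; let $S\subset\ell$ be a segment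 of length $u/4$ with endpoint $y$, its direction chosen by a fixed measurable rule, and let $\tau=\{x:\mathrm{dist}(x,S)\le\rho\}$. Then $\lambda(\tau)\ge c'u$.

If $G(0)$ holds, then every $x\in\tau$ for which $G(x)$ holds satisfies
$$T(0,x)\le\tfrac38+\tfrac{u/4}{v}+\tfrac38\le\tfrac38+\tfrac14+\tfrac38=1:$$
reach $y$ by slow roads, drive along $S$, and leave by slow roads to $x$. Conditionally on $\Pi_1$, $E\lambda\{x\in\tau:G(x)\text{ fails}\}\le\lambda(\tau)/8$, so by Markov the volume of these $x$ exceeds $\frac12\lambda(\tau)$ with conditional probability at most $\frac14$. Thus, with conditional probability at least $1-\frac18-\frac14=\frac58$, both $G(0)$ holds and $\lambda\{x\in\tau:G(x)\}\ge\frac12\lambda(\tau)$, and then $X\ge\frac12c'u$. Hence $P(X\ge\frac12c'u)\ge c''u^{-\kappa}$ for $u\ge1$. For $m\ge1$ take $u=\max(1,4m/c')$: then $\frac12c'u\ge2m>m$, and $u^{-\kappa}$ is at least a positive constant times $m^{-\kappa}$. This gives $P(X>m)\ge c_1m^{-\kappa}$ for all $m\ge1$, and decreasing $c_1$ or increasing $c_2$ if necessary we have $c_1<c_2$. $\square$
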